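# One shell of distances and $\ell_p$-spreading models

## 1. Coarse maps, solvent maps, superstable spaces, spreading models

Banach spaces are real or complex. We write $b_1,b_2,\dots$ for the unit vectors of $\ell_p$ or $c_0$, and $c_{00}(F)$ for the finitely supported sequences with entries in $F$.

**Definition (expansion modulus, coarse map).** For a map $f:(M,d)\to(N,\partial)$ between metric spaces, the expansion modulus is
$$\omega_f(t)=\sup\{\partial(f(x),f(y)) : d(x,y)\le t\},\qquad t\ge 0 .$$
The map $f$ is coarse if $\omega_f(t)<\infty$ for all $t\ge0$. For coarse $f$ we put $\omega_f(0^+)=\lim_{t\to0^+}\omega_f(t)$; the limit exists because $\omega_f$ is nondecreasing.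

*Example.* A Lipschitz map is coarse and has $\omega_f(0^+)=0$. The map $x\mapsto x^2$ on $\mathbb R$ is not coarse, since $\omega_f(1)=\infty$. For a Banach space $X\neq\{0\}$ let $\Gamma$ be $X$ as a set, and let $f:X\to\ell_2(\Gamma)$, $f(x)=e_x$. Any two distinct points are sent to distance $\sqrt2$, so $f$ is coarse and $\omega_f(0^+)=\sqrt2$. We return to this map several times.

**Definition (solvent map).** The map $f$ is solvent (in the sense of Rosendal) if for every $n\in\mathbb N$ there is $R>0$ such that $d(x,y)\in[R,R+n]$ implies $\partial(f(x),f(y))>n$.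

*Example.* The identity of a Banach space is solvent: take $R=n+1$. A more telling example is $f:\mathbb R\to\ell_2(\mathbb C)$ with coordinates
$$f_k(x)=k\big(e^{i\pi x/P_k}-1\big),\qquad P_k=2^{k^2},\ k\ge1.$$
Here $|f_k(x)-f_k(y)|=2k\,\big|\sin\frac{\pi(x-y)}{2P_k}\big|\le k\pi|x-y|/P_k$, and $\sum_k k^2/P_k^2<\infty$, so $f$ is well defined and Lipschitz. If $|x-y|\in[\frac12P_k,\frac32P_k]$, the sine has modulus at least $1/\sqrt2$, so $\|f(x)-f(y)\|\ge\sqrt2\,k$. This interval has length $P_k\ge k$. Given $n\ge1$, take $k=n$ and $R=P_n/2$: the map is solvent. But consider points at distance $2P_K$. For $k\le K$ the quotient $P_K/P_k$ is an integer and the $k$-th coordinates agree. For $k>K$ we have $k^2-K^2=(k-K)(k+K)\ge k$, so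
$$\|f(x)-f(x+2P_K)\|^2\le\sum_{k>K}4k^2\pi^2 (P_K/P_k)^2\le4\pi^2\sum_{k}k^24^{-k},$$
a bound independent of $K$. So a solvent map must spread points apart on some shells of distances, and on other shells, arbitrarily far out, it may do nothing.

**Definition (stable, superstable).** A Banach space $Y$ is stable (Krivine–Maurey) if for all bounded sequences $(x_n),(y_m)$ in $Y$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,
$$\lim_{n,\mathcal U}\lim_{m,\mathcal V}\|x_n+y_m\|=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\|x_n+y_m\|.$$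
$Y$ is superstable if every Banach space finitely representable in $Y$ is stable. Recall that $Z$ is finitely representable in $Y$ if for every finite dimensional $F\subset Z$ and $\varepsilon>0$ there is a linear $S:F\to Y$ with $(1-\varepsilon)\|z\|\le\|Sz\|\le(1+\varepsilon)\|z\|$ on $F$.

*Example.* A Hilbert space is stable: $\|x_n+y_m\|^2=\|x_n\|^2+\|y_m\|^2+2\,\mathrm{Re}\langle x_n,y_m\rangle$, and if $x,y$ are the weak limits of $(x_n),(y_m)$ along $\mathcal U,\mathcal V$, both iterated limits of the last term are $2\,\mathrm{Re}\langle x,y\rangle$. The parallelogram law passes to finitely representable spaces, so these are again Hilbert spaces. Hence Hilbert spaces are superstable. The space $c_0$ is not stable: for $x_n=\sum_{i\le n}b_i$ and $y_m=b_m$ the norm $\|x_n+y_m\|$ is $1$ if $n<m$ and $2$ if $n\ge m$, so the iterated limits are $1$ and $2$.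

The main source of finitely representable spaces is the ultrapower. For an ultrafilter $\xi$ on a set $I$, the ultrapower of $Y$ along $\xi$ consists of classes $[y_u]_u$ of bounded families $(y_u)_{u\in I}$ in $Y$, with norm $\lim_{u\to\xi}\|y_u\|$. It is finitely representable in $Y$.

**Definition ($\ell_p$-spreading model).** A Banach space $X$ contains an $\ell_p$-spreading model if there are a bounded sequence $(x_n)$ in $X$ and a sequence $(e_i)$ in some Banach space $E$ such that for all $k$ and all scalars $a_1,\dots,a_k$
$$\lim_{n_1\to\infty,\ n_1<\dots<n_k}\Big\|\sum_{i=1}^ka_ix_{n_i}\Big\|=\Big\|\sum_{i=1}^ka_ie_i\Big\|_E,$$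
and $(e_i)$ is equivalent to the unit vector basis of $\ell_p$.

*Example.* In $\ell_p$ take $x_n=b_n$. In $\ell_2$ the sequence $x_n=b_1+b_{n+1}$ gives $\|\sum a_ie_i\|^2=|\sum a_i|^2+\sum|a_i|^2$. This is not equivalent to any $\ell_p$ basis, because $\sum_{i\le k}e_i$ has norm $\sqrt{k^2+k}$ while $\sum_{i\le k}(-1)^ie_i$ has norm $\sqrt k$ for even $k$. So the sequence has to be chosen well.

We also recall the Brunel–Sucheston theorem (Ramsey's theorem, diagonalization over a countable dense set of coefficients, and density): every bounded sequence in $X$ has a subsequence $(x_n)$ for which the limits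
$$\Big\|\sum a_ie_i\Big\|:=\lim_{n_1\to\infty,\ n_1<\dots<n_k}\Big\|\sum_{i\le k}a_ix_{n_i}\Big\|$$
exist for all $k$ and all scalars. We then say that $(x_n)$ generates this seminorm on finitely supported scalar sequences. It is invariant under increasing relocation of indices: $\|\sum a_ie_{l_i}\|=\|\sum a_ie_i\|$ when $l_1<l_2<\cdots$. Subsequences generate the same seminorm.

## 2. Trial runs on $\ell_p$ and $c_0$, and the precise statements

Two facts frame the question. Raynaud proved that if an infinite dimensional Banach space uniformly embeds into a superstable space, then it contains $\ell_p$ for some $p\in[1,\infty)$. It is also known that if an infinite dimensional $X$ coarsely embeds into a superstable space, that is, by a coarse map $f$ with $\lim_{t\to\infty}\inf\{\|f(x)-f(y)\|:\|x-y\|\ge t\}=\infty$, then $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$. The following question comes from Bruno de Mendonça Braga, "On weaker notions of nonlinear embeddings between Banach spaces", arXiv:1607.06127 (2016).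

Suppose an infinite dimensional Banach space $X$ maps into a superstable space by a map that is both coarse and solvent. Must $X$ contain an $\ell_p$-spreading model for some $p\in[1,\infty)$?

For $X=\ell_p$, $1\le p<\infty$, there is nothing to prove, since the basis is its own spreading model. The space to try next is $c_0$.

**Lemma 4.** $c_0$ contains no $\ell_p$-spreading model with $p<\infty$.

*Proof.* Suppose a bounded $(x_n)\subset c_0$ generates $(e_i)$, equivalent to the $\ell_p$ basis. As $c_0^*=\ell_1$ is separable, we may pass to a weakly Cauchy subsequence, which generates the same spreading model. Then $z_n=x_{2n}-x_{2n+1}$ is weakly null, and for each $k$, $\|\sum_{i\le k}z_{n_i}\|$ tends to $\|\sum_{i\le k}(e_{2i-1}-e_{2i})\|\ge c(2k)^{1/p}$ as $n_1\to\infty$, where $c>0$ does not depend on $k$. On the other hand, by a gliding hump we choose $n_1<n_2<\cdots$ and $0=p_0<p_1<\cdots$ such that all coordinates of $z_{n_i}$ outside $(p_{i-1},p_i]$ have modulus at most $2^{-i}$: first $n_i$, because the first $p_{i-1}$ coordinates of $z_n$ tend to $0$ (for $i=1$ there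 are none), then $p_i$. Let $w_i$ be the restriction of $z_{n_i}$ to $(p_{i-1},p_i]$. The $w_i$ are disjointly supported, so any sum of finitely many distinct $z_{n_i}$ has norm at most $\sup_i\|w_i\|+1$. Letting the first index tend to infinity, we get $c(2k)^{1/p}\le\sup_i\|w_i\|+1$ for all $k$, a contradiction. $\square$

So a positive answer must forbid a coarse solvent map from $c_0$ into a superstable space. Here is the case that can be done by hand. Suppose $f:c_0\to Y$ is coarse, $Y$ is stable, and distances depend only on the norm: $\|f(x)-f(y)\|=\varphi(\|x-y\|)$. Let $0<c\le s$, $x_n=s\sum_{i\le n}b_i$, $y_m=c\,b_m$. Then $\|x_n+y_m\|$ equals $s$ if $n<m$ and $s+c$ if $n\ge m$. The sequences $f(x_n)$ and $-f(-y_m)$ are bounded, and stability of $Y$ lets us interchange the limits of $\|f(x_n)-f(-y_m)\|=\varphi(\|x_n+y_m\|)$. Hence $\varphi(s)=\varphi(s+c)$ for all $0<c\le s$, and $\varphi$ is constant on $(0,\infty)$. Such an $f$ is not solvent. The constant case does occur: it is the map $x\mapsto e_x$.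

The answer to the question is yes, and less than solvency is enough.

**Theorem 1.** If $X$ is an infinite dimensional Banach space, $Y$ is superstable and $f:X\to Y$ is coarse and solvent, then $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$.

**Theorem 2.** Let $X$ be an infinite dimensional Banach space, $Y$ superstable, $f:X\to Y$ coarse, and suppose that for some $R,\eta>0$
$$\inf\{\|f(x)-f(y)\| : R\le\|x-y\|\le R+\eta\}>\omega_f(0^+).\tag{1}$$
Then $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$, and $X$ does not contain $c_0$. The strict inequality in (1) cannot be replaced by $\ge$, even for $Y$ a Hilbert space.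

**Corollary 3.** The conclusions of Theorem 2 (an $\ell_p$-spreading model for some $p\in[1,\infty)$, and no copy of $c_0$) hold if $f:X\to Y$ is coarse, with $X$ infinite dimensional and $Y$ superstable, and $\inf_{\|x-y\|=R}\|f(x)-f(y)\|>2\,\omega_f(0^+)$ for a single $R>0$.

*Theorem 2 implies Theorem 1.* Pick an integer $n\ge1$ with $n>\omega_f(1)$ and take $R$ from solvency. If $\|x-y\|\in[R,R+n]$ then $\|f(x)-f(y)\|>n$. So the infimum in (1) with $\eta=n$ is at least $n>\omega_f(1)\ge\omega_f(0^+)$.

*Theorem 2 implies Corollary 3.* Let $N_0$ be the infimum and choose $\tau>0$ with $N_0>2\omega_f(\tau)$. If $\|x-y\|\in[R,R+\tau]$, pick $y'$ on the segment $[x,y]$ with $\|x-y'\|=R$; then $\|y-y'\|\le\tau$ and $\|f(x)-f(y)\|\ge N_0-\omega_f(\tau)$. Since $N_0-\omega_f(\tau)>\omega_f(\tau)\ge\omega_f(0^+)$, (1) holds with $\eta=\tau$.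

*Sharpness in Theorem 2.* Let $X=c_0$, $Y=\ell_2(\Gamma)$ with $\Gamma=c_0$ as a set, $f(x)=e_x$. Then $Y$ is superstable, $f$ is coarse, and both sides of (1) equal $\sqrt2$ for all $R,\eta$. But $c_0$ contains $c_0$, and by Lemma 4 it contains no $\ell_p$-spreading model with $p<\infty$.

**Normalization.** The rest of the notes proves the positive part of Theorem 2. Let $N$ be the infimum in (1) and choose $\tau_0>0$ with $\omega_f(\tau_0)<N$. Replacing $f$ by $x\mapsto f(\tau_0x)$ and $R,\eta$ by $R/\tau_0,\eta/\tau_0$, we may assume
$$L:=\omega_f(1)<N,\qquad \|f(x)-f(y)\|\ge N\ \text{ whenever }\ \|x-y\|\in[R,R+\eta].\tag{2}$$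
Then $R>1$, since for $R\le1$ two points at distance $R$ would give $N\le L$. Let $\Lambda=\mathbb Q$ if $X$ is real and $\Lambda=\mathbb Q+i\mathbb Q$ if $X$ is complex.

## 3. Averaging over translations, and the double limit of the average

The sensible first attempt is to use the stability of $Y$ on the images $f(x_n)$, as in the hand computation. For two index sequences this works: the limits of $\|f(x_n)-f(-y_m)\|$ may be interchanged. To find a spreading model one needs sums of many terms and has to interchange any two limits. Consider three: in $\|f(x_{n_1}+z_{n_3})-f(-y_{n_2})\|$ try to interchange the limits in $n_1$ and $n_3$. Both indices sit inside the same value of $f$. The points $f(x_{n_1}+z_{n_3})$ form a double sequence in $Y$ that is not of the form $a_{n_1}+c_{n_3}$, so the definition of stability does not apply. Nor can $z_{n_3}$ be moved to the other side, because $\|f(a)-f(b)\|$ is not a function of $a-b$. This is where the attempt stops.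

The way on is to replace $\|f(a)-f(b)\|$ by a function of $a-b$. The group $X$, taken as a discrete abelian group, is amenable: there is an invariant mean $\mathfrak m$ on $\ell_\infty(X)$, that is, a positive linear functional with $\mathfrak m(1)=1$ that is invariant under translations. Put
$$\psi(x)=\mathfrak m_u\,\|f(u+x)-f(u)\| .\tag{3}$$
For $f=\mathrm{id}$ this is $\psi(x)=\|x\|$. For $f(x)=e_x$ it is $\psi(x)=\sqrt2$ if $x\ne0$ and $\psi(0)=0$.

A new difficulty appears: $\psi$ is a mean of kernels that come from a stable space, but a mean and a limit need not commute. For each $u$ we can pass to subsequences along which the limits in $n$ and $m$ exist, but these depend on $u$, and there are uncountably many $u$; so dominated convergence has nothing to act on. We handle this with weak limits and convex combinations, for which we need a double limit property that survives convex combinations.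

**Definition (DLP).** A bounded kernel $k:A\times B\to\mathbb R$ has the DLP if for all sequences $(a_n)\subset A$, $(b_m)\subset B$ we have $\lim_n\lim_mk(a_n,b_m)=\lim_m\lim_nk(a_n,b_m)$ whenever both iterated limits exist.

*Example.* On $\mathbb N\times\mathbb N$ the kernel that is $1$ for $n<m$ and $0$ otherwise does not have the DLP. If $Y$ is stable and $(a_n),(b_m)$ are bounded in $Y$, then $k(n,m)=\|a_n-b_m\|$ has the DLP, because an ordinary iterated limit, when it exists, equals the iterated limit along nonprincipal ultrafilters.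

We recall Grothendieck's criterion: if $Q$ is compact, $Q_0\subset Q$ is dense and $H\subset C(Q)$ is bounded, then $H$ is relatively weakly compact if and only if for all sequences $(h_n)\subset H$, $(q_m)\subset Q_0$ the two iterated limits of $h_n(q_m)$ agree whenever both exist.

**Lemma 5.** If $k$ has the DLP, then

1. $\{k(a,\cdot):a\in A\}$ is relatively weakly compact in $\ell_\infty(B)$;
2. the kernel $k(\kappa,\lambda)=\sum_{a,b}\kappa_a\lambda_bk(a,b)$ on pairs of finitely supported probability measures has the DLP.

*Proof.* Part 1 is Grothendieck's criterion in $\ell_\infty(B)=C(\beta B)$ with the dense subset $B$. For part 2, the set of all $k(\kappa,\cdot)$ is the convex hull of the set in part 1, so by Krein's theorem it is relatively weakly compact in $\ell_\infty(B)$. Let $(\kappa^n),(\lambda^m)$ be such that both iterated limits exist. By Eberlein–Šmulian, pass to a subsequence in $n$ with $k(\kappa^n,\cdot)\to h$ weakly. Each $\lambda^m$ acts as a functional on $\ell_\infty(B)$; let $\varphi$ be a weak* cluster point of $(\lambda^m)$. For each $n$ the existing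 limit $\lim_mk(\kappa^n,\lambda^m)$ must be $\varphi(k(\kappa^n,\cdot))$, and this tends to $\varphi(h)$ as $n\to\infty$. For each $m$, $\lim_nk(\kappa^n,\lambda^m)=\lambda^m(h)$, and the existing limit of these numbers in $m$ must be $\varphi(h)$. So both iterated limits equal $\varphi(h)$. $\square$

**Lemma 6.**

1. $0\le\psi(x)\le\omega_f(\|x\|)$; in particular $\psi(x)\le L$ if $\|x\|\le1$.
2. $\psi(x)\ge N$ if $\|x\|\in[R,R+\eta]$.
3. For bounded sequences $(x_n),(y_m)$ in $X$ and nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,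
$$\lim_{n,\mathcal U}\lim_{m,\mathcal V}\psi(x_n+y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\psi(x_n+y_m).\tag{4}$$

*Proof.* In parts 1 and 2 the function of $u$ under the mean lies in $[0,\omega_f(\|x\|)]$, respectively is at least $N$ by (2). The proof of part 3 has five steps.

**Step 1: ordinary limits in place of ultrafilter limits.** Let $\alpha,\beta$ be the two sides of (4), $A_n=\lim_{m,\mathcal V}\psi(x_n+y_m)$ and $B_m=\lim_{n,\mathcal U}\psi(x_n+y_m)$. Choose inductively $n_1<m_1<n_2<m_2<\cdots$ such that

- $|A_{n_i}-\alpha|<1/i$, and $|\psi(x_{n_i}+y_{m_j})-B_{m_j}|<1/i$ for $j<i$;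
- $|B_{m_j}-\beta|<1/j$, and $|\psi(x_{n_i}+y_{m_j})-A_{n_i}|<1/j$ for $i\le j$.

Each choice has to meet finitely many conditions, each valid on a set of the relevant ultrafilter, so it is possible. After passing to these subsequences, $\alpha=\lim_n\lim_m\psi(x_n+y_m)$ and $\beta=\lim_m\lim_n\psi(x_n+y_m)$ as ordinary limits, and this persists under further subsequences in $n$ and in $m$.

**Step 2: write $\psi(x_n+y_m)$ as an integral of kernels with the DLP.** By invariance (replace $u$ by $u-y_m$),
$$\psi(x_n+y_m)=\mathfrak m_u\,k_u(n,m),\qquad k_u(n,m)=\|f(u+x_n)-f(u-y_m)\|,$$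
and $k_u(n,m)\le\omega_f(\|x_n\|+\|y_m\|)$ is bounded. As $\ell_\infty(X)=C(\beta X)$, the mean is integration against a regular Borel probability $\mu$ on $\beta X$, so $\psi(x_n+y_m)=\int k_\xi(n,m)\,d\mu(\xi)$ with $k_\xi(n,m)=\lim_{u\to\xi}k_u(n,m)$. A point $\xi\in\beta X$ is an ultrafilter on $X$. Let $Y_\xi$ be the ultrapower of $Y$ along $\xi$; it is finitely representable in $Y$, hence stable. The sequences $a_n=[f(u+x_n)-f(u)]_u$ and $b_m=[f(u-y_m)-f(u)]_u$ in $Y_\xi$ are bounded because $f$ is coarse, and $k_\xi(n,m)=\|a_n-b_m\|$. So each $k_\xi$ has the DLP on $\mathbb N\times\mathbb N$.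

**Step 3: weak limits, which exist without choosing subsequences for each $\xi$.** View $k(n,m)=k_{\cdot}(n,m)$ as a bounded family in the Hilbert space $L_2(\mu)$. Balls are weakly sequentially compact, so after diagonalization and passing to subsequences in $m$ and in $n$ we have weak limits
$$k(n,m)\to_mh_n\ (\text{each }n),\qquad k(n,m)\to_ng_m\ (\text{each }m),\qquad h_n\to h,\qquad g_m\to g .$$
Pairing with the constant $1$ gives $\alpha=\int h\,d\mu$ and $\beta=\int g\,d\mu$. It remains to show $h=g$ almost everywhere.

**Step 4: convex combinations, to get pointwise limits.** The vectors $V_m=\big((2^{-n}k(n,m))_n,\,g_m\big)$ are bounded in $\ell_2(L_2(\mu))\oplus L_2(\mu)$ and converge weakly in each coordinate, hence weakly, to $V=\big((2^{-n}h_n)_n,\,g\big)$. By Mazur's theorem there are finitely supported probabilities $\lambda^j$ on $\mathbb N$ with $\|\sum_m\lambda^j_mV_m-V\|\le2^{-j}$. In each coordinate the errors are summable over $j$, so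
$$k(n,\lambda^j)\to_jh_n\ \text{ a.e. for all }n,\qquad g_{\lambda^j}:=\sum_m\lambda^j_mg_m\to_jg\ \text{ a.e.}$$
In the same way there are $\kappa^i$ with $k(\kappa^i,m)\to_ig_m$ a.e. for all $m$ and $h_{\kappa^i}:=\sum_n\kappa^i_nh_n\to_ih$ a.e.

**Step 5: apply the DLP at almost every $\xi$.** For a.e. $\xi$,
$$\lim_i\lim_jk_\xi(\kappa^i,\lambda^j)=\lim_ih_{\kappa^i}(\xi)=h(\xi),\qquad\lim_j\lim_ik_\xi(\kappa^i,\lambda^j)=\lim_jg_{\lambda^j}(\xi)=g(\xi).$$
By part 2 of Lemma 5, $h(\xi)=g(\xi)$. Hence $\alpha=\beta$. $\square$

## 4. Types over a countable subspace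

We now forget $f$ and work with $\psi$, which satisfies (4) and which we know from above on the unit ball and from below on one shell. Types record how $\psi$ sees a sequence at every scale.

Let $D$ be a countable $\Lambda$-linear subspace of $X$.

**Definition (type).** A type over $D$ is a function $\tau:D\times\Lambda\to[0,\infty)$ of the form $\tau(d,t)=\lim_n\psi(d+tx_n)$ for all $(d,t)$, where $(x_n)\subset D$ and $\|x_n\|\to\rho<\infty$. We say that $(x_n)$ realizes $\tau$, and that $\tau$ is realized at norm $\rho$. Let $T_r$ be the set of types realized at some norm $\le r$, and $T=\bigcup_rT_r$. The topology on $T$ is pointwise convergence on the countable set $D\times\Lambda$, so $T$ is metrizable.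

*Example.* Let $X=\ell_2$, $f=\mathrm{id}$, so $\psi=\|\cdot\|$, and let $D$ be the $\Lambda$-span of the unit vectors. If $x_n\to x$ weakly and $\|x_n\|\to\rho$, the sequence realizes $\tau(d,t)=(\|d+tx\|^2+|t|^2c^2)^{1/2}$ with $c^2=\rho^2-\|x\|^2$, and every type has this form, since a realizing sequence has a weakly convergent subsequence. For $f(x)=e_x$, any sequence of distinct points of $D$ with convergent norms realizes the type that is $\sqrt2$ for $t\neq0$ (and $\psi(d)$ for $t=0$). So in general one type may be realized at several norms.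

As $\psi$ is bounded on bounded sets and $D\times\Lambda$ is countable, every bounded sequence in $D$ has a subsequence realizing a type. Subsequences of realizing sequences realize the same type at the same norm. Fix an enumeration of $D\times\Lambda$; "the first $k$ pairs" refers to it.

**Lemma 7.** If $\tau_k$ is realized at norm $\rho_k$, $\rho_k\to\rho<\infty$ and $\tau_k\to\tau$ pointwise, then $\tau$ is a type realized at norm $\rho$. Consequently each $T_r$ is compact.

*Proof.* From a sequence realizing $\tau_k$ at norm $\rho_k$ take an element $y_k$ with $|\psi(d+ty_k)-\tau_k(d,t)|<1/k$ on the first $k$ pairs and $|\|y_k\|-\rho_k|<1/k$. Then $(y_k)$ realizes $\tau$ at norm $\rho$. For compactness: the values at $(d,t)$ of elements of $T_r$ are bounded by $\omega_f(\|d\|+|t|(r+1))$, so a sequence in $T_r$ has a subsequence that converges pointwise and along which the norms $\le r$ converge. $\square$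

The next lemma is the reason why a single shell suffices. A type remembers all rational dilations of its sequence, so we can dilate until the shell sees it.

**Lemma 8.** Let $\tau$ be realized at norm $\rho$ and let $t\in\Lambda$.

1. $\tau(0,t)\ge N$ if $|t|\rho\in(R,R+\eta)$, and $\tau(0,t)\le L$ if $|t|\rho<1$.
2. (Comparison.) If $\tau$ is also realized at norm $\rho'$, then $\rho'\le R\rho$.

*Proof.* Part 1: $\tau(0,t)=\lim\psi(tx_n)$ with $\|tx_n\|\to|t|\rho$; use parts 1 and 2 of Lemma 6. Part 2: if $\rho'>R\rho$, then $R/\rho'<1/\rho$ (with $1/0=\infty$), and there is a positive rational $t$ with $R<t\rho'<R+\eta$ and $t\rho<1$. Part 1 gives $N\le\tau(0,t)\le L$, a contradiction. $\square$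

For $f(x)=e_x$ we have $N=L$ and the comparison fails, as the example after the definition shows. This is where the strict inequality in (1) is used.

**Scaling and convolution.** For $a\in\Lambda$ put $(a\tau)(d,t)=\tau(d,at)$; it is realized by $(ax_n)$. Let $\sigma,\tau$ be realized by $(x_n),(y_m)$. For nonprincipal $\mathcal U,\mathcal V$, (4) applied to $(d+tx_n)$ and $(ty_m)$ gives $\lim_{n,\mathcal U}\tau(d+tx_n,t)=\lim_{m,\mathcal V}\sigma(d+ty_m,t)$. The left side depends only on $\mathcal U$, the right side only on $\mathcal V$, so both are constant. A bounded sequence with the same limit along all nonprincipal ultrafilters converges, so we may define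
$$(\sigma\ast\tau)(d,t)=\lim_n\tau(d+tx_n,t)=\lim_m\sigma(d+ty_m,t).\tag{5}$$

*Example.* In $\ell_2$ with $\psi=\|\cdot\|$ let $\sigma_c(d,t)=(\|d\|^2+c^2|t|^2)^{1/2}$, realized by $(cb_n)$ for rational $c\ge0$. Then (5) gives $\sigma_c\ast\sigma_{c'}=\sigma_{c''}$ with $c''^2=c^2+c'^2$.

**Lemma 9.** The convolution $\sigma\ast\tau$ depends only on $\sigma$ and $\tau$ and may be computed with any realizing sequences. It is a type; if $\sigma,\tau$ are realized at norms $\rho,\rho'$, it is realized at some norm $\le\rho+\rho'$. It is commutative and associative, $a(\sigma\ast\tau)=a\sigma\ast a\tau$ for $a\in\Lambda$, and $0\sigma$, which is $(d,t)\mapsto\psi(d)$, is a type and is neutral.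

*Proof.* In (5) the middle expression depends only on $\tau$ and $(x_n)$, the last only on $\sigma$ and $(y_m)$. So changing one realizing sequence at a time changes nothing, and exchanging the roles shows commutativity.

To see that $\sigma\ast\tau$ is a type, take sequences realizing $\sigma,\tau$ at norms $\rho,\rho'$ and choose $m_n\ge n$ with $|\psi(d+tx_n+ty_{m_n})-\tau(d+tx_n,t)|<1/n$ on the first $n$ pairs. Then $\psi(d+t(x_n+y_{m_n}))\to(\sigma\ast\tau)(d,t)$, and a subsequence of $(x_n+y_{m_n})$ with convergent norms realizes $\sigma\ast\tau$ at a norm $\le\rho+\rho'$.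

For associativity let $\upsilon$ be a third type. By (5), $\lim_m\upsilon(d'+ty_m,t)=(\tau\ast\upsilon)(d',t)$ for $d'\in D$, so we can choose $m_n$ so that also $|\upsilon(d+tx_n+ty_{m_n},t)-(\tau\ast\upsilon)(d+tx_n,t)|<1/n$ on the first $n$ pairs. Along the subsequence for which $(x_n+y_{m_n})$ realizes $\sigma\ast\tau$,
$$((\sigma\ast\tau)\ast\upsilon)(d,t)=\lim_n\upsilon(d+tx_n+ty_{m_n},t)=\lim_n(\tau\ast\upsilon)(d+tx_n,t)=(\sigma\ast(\tau\ast\upsilon))(d,t).$$

Further, $(a(\sigma\ast\tau))(d,t)=\lim_n\tau(d+atx_n,at)=\lim_n(a\tau)(d+t(ax_n),t)=(a\sigma\ast a\tau)(d,t)$. Finally $0\sigma$ is realized by the zero sequence, and computing with that sequence shows $0\sigma\ast\tau=\tau$. $\square$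

By induction from (5), if $(x^i_n)_n$ realizes $\sigma_i$, then
$$(\sigma_1\ast\cdots\ast\sigma_k)(d,t)=\lim_{n_1}\cdots\lim_{n_k}\psi\big(d+t(x^1_{n_1}+\dots+x^k_{n_k})\big),\tag{6}$$
and by commutativity the limits may be taken in any order. This freedom of order drives the proof, in the following form.

**Lemma 10 (choosing indices).** Given $k_0$ and a prescribed order of the $k$ indices in (6), one can choose the indices successively, each larger than the previous ones and than $k_0$, such that
$$\Big|\psi\Big(d+t\sum_ix^i_{n_i}\Big)-(\sigma_1\ast\cdots\ast\sigma_k)(d,t)\Big|<\frac1{k_0}\quad\text{on the first }k_0\text{ pairs.}$$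
Doing this for $k_0=1,2,\dots$ and passing to a subsequence with convergent norms, the sums $\sum_ix^i_{n_i}$ realize $\sigma_1\ast\cdots\ast\sigma_k$.

*Proof.* Say the order is $n_1,\dots,n_k$. Choose $n_1$ such that on the first $k_0$ pairs $(\sigma_2\ast\cdots\ast\sigma_k)(d+tx^1_{n_1},t)$ is within $1/(kk_0)$ of $(\sigma_1\ast\cdots\ast\sigma_k)(d,t)$. Then choose $n_2$ such that $(\sigma_3\ast\cdots\ast\sigma_k)(d+tx^1_{n_1}+tx^2_{n_2},t)$ is within $1/(kk_0)$ of the previous value, and so on; the last step compares $\sigma_k$ with $\psi$. The $k$ errors add up to less than $1/k_0$. $\square$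

**Lemma 11 (two continuity properties).**

1. If $\tau_k\to\tau$ with all $\tau_k$ in some $T_r$, then $\sigma\ast\tau_k\to\sigma\ast\tau$.
2. If $\upsilon$ is realized at norm $\rho$, then
$$|(\sigma\ast\upsilon)(d,t)-(\sigma'\ast\upsilon)(d,t)|\le\sup\{|\sigma(e,t)-\sigma'(e,t)| : e\in D,\ \|e\|\le\|d\|+|t|(\rho+1)\}.\tag{7}$$

*Proof.* Part 1. The limit $\tau$ is a type by Lemma 7. Fix $(d,t)$. From a sequence realizing $\tau_k$ at a norm $\le r$ take $y_k$ with $\|y_k\|\le r+1$, $|\psi(d'+t'y_k)-\tau_k(d',t')|<1/k$ on the first $k$ pairs $(d',t')$, and $|\sigma(d+ty_k,t)-(\sigma\ast\tau_k)(d,t)|<1/k$; the last is possible by (5). Then $\psi(d'+t'y_k)\to\tau(d',t')$ for all pairs. So every subsequence of $(y_k)$ has a further subsequence, with convergent norms, that realizes $\tau$, and along it $\sigma(d+ty_k,t)\to(\sigma\ast\tau)(d,t)$ by (5). Hence $(\sigma\ast\tau)(d,t)=\lim_k\sigma(d+ty_k,t)=\lim_k(\sigma\ast\tau_k)(d,t)$.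

Part 2. If $(y_m)$ realizes $\upsilon$ at norm $\rho$, the left side is $\lim_m|\sigma(d+ty_m,t)-\sigma'(d+ty_m,t)|$, and $\|y_m\|\le\rho+1$ eventually. $\square$

*Warning.* Convolution is only separately continuous. In $\ell_2$ with $\psi=\|\cdot\|$ let $\tau_n(d,t)=\|d+tb_n\|$, realized by the constant sequence $b_n$. Then $\tau_n\to\sigma_1$. But $(\tau_n\ast\tau_n)(d,t)=\|d+2tb_n\|\to\sigma_2(d,t)$, while $\sigma_1\ast\sigma_1=\sigma_{\sqrt2}$. This will be the main obstacle in Section 7.

**Lemma 12.** If $(x_n)\subset D$ realizes $\sigma$ and generates the seminorm $\|\sum a_ie_i\|$, then for $a_1,\dots,a_k\in\Lambda$ the type $a_1\sigma\ast\cdots\ast a_k\sigma$ is realized at norm $\|\sum a_ie_i\|$.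

*Proof.* Apply Lemma 10 to the sequences $(a_ix_n)_n$ with the order $n_1<\dots<n_k$, all indices exceeding $k_0$. As $k_0\to\infty$ the norms of the sums converge to $\|\sum a_ie_i\|$. $\square$

## 5. No copy of $c_0$ in $X$

We use the freedom of order on the summing basis of $c_0$. With $s_n=\sum_{i\le n}b_i$, look at $(s_{m_1}-s_{n_1})+(s_{m_2}-s_{n_2})$. For $n_1<m_1<n_2<m_2$ its coefficients are $0$ and $1$, and its norm in $c_0$ is $1$. For $n_1<n_2<m_1<m_2$ they run through $1,2,1$ on the three successive blocks, and its norm is $2$. The order of limits does not matter for $\psi$, but it matters for the norm.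

**Lemma 13.** $X$ does not contain $c_0$.

*Proof.* Suppose $(b_i)\subset X$ satisfies $A\|a\|_\infty\le\|\sum a_ib_i\|\le B\|a\|_\infty$ for finitely supported real $a$, with $A>0$. Let $D$ be the $\Lambda$-span of $(b_i)$, let $s_n=\sum_{i\le n}b_i$, and let $\varsigma$ be the type realized by a subsequence of the bounded sequence $(s_n)$; below, indices run through this subsequence. Put $\vartheta=\varsigma^{\ast k}\ast(-\varsigma)^{\ast k}$ and apply Lemma 10 to the sums $\sum_{j\le k}(s_{m_j}-s_{n_j})$.

With the order $n_1<m_1<n_2<m_2<\cdots$ all coefficients are $0$ or $1$, so $\vartheta$ is realized at a norm $\le B$. With the order $n_1<\dots<n_k<m_1<\dots<m_k$ the coefficient at the index $m_1$ is $\#\{j:m_j\ge m_1\}-\#\{j:n_j\ge m_1\}=k$, so $\vartheta$ is realized at a norm $\ge Ak$. By the comparison in Lemma 8, $Ak\le RB$ for all $k$, a contradiction. $\square$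

This is the second assertion of Theorem 2. It remains to find the spreading model.

## 6. A minimal conic class and the doubling operator

In $\ell_p$ put $\lambda=2^{1/p}$. If $j_1,\dots,j_m$ are integers $\geq 0$ with $\sum2^{-j_i}=1$, then $\|\sum\lambda^{-j_i}b_i\|=1$. We look for $\lambda$ and for a type whose spreading model satisfies this for all such $(j_i)$, up to a constant. The number $\lambda$ will be the spectral radius of an operator that replaces a vector by two disjoint copies of itself.

Fix a normalized sequence in $X$ with mutual distances $\ge1/2$ (it exists by Riesz's lemma, as $X$ is infinite dimensional). From now on $D$ is its $\Lambda$-span. Let $\mathcal N_1\subset T_1$ be the set of types realized at norm $1$; it is compact by Lemma 7.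

**Definition (conic class).** A set $\mathcal C\subset T$ is a conic class if

1. $\mathcal C\cap T_r$ is closed for all $r$;
2. $a\mathcal C\subset\mathcal C$ for $a\in\mathbb Q$;
3. $\mathcal C\ast\mathcal C\subset\mathcal C$;
4. $\mathcal C$ meets $\mathcal N_1$.

*Example.* For $X=\ell_2$, $\psi=\|\cdot\|$, and $D$ the $\Lambda$-span of the unit vectors, the symmetric types ($-\tau=\tau$) are those with $x=0$ in the example of Section 4, that is, the $\sigma_c$ with real $c\ge0$. They form a conic class. It is minimal, because by 4 a conic class of symmetric types contains $\sigma_1$, then all $\sigma_c$ with $c$ rational, then all $\sigma_c$ by 1.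

A remark on condition 4: if 1–3 hold and $\mathcal C$ contains a type $\tau$ realized at some $\rho>0$, then 4 holds. Indeed, take rationals $a_l\to1/\rho$. The types $a_l\tau\in\mathcal C$ are realized at norms $|a_l|\rho\to1$, so they lie in $T_2$ eventually and a subsequence converges. Its limit is in $\mathcal C$ by 1 and in $\mathcal N_1$ by Lemma 7.

**Lemma 14.** The set $T^{sym}=\{\tau\in T:-\tau=\tau\}$ is a conic class, and it contains a minimal conic class $\mathcal C$.

*Proof.* Conditions 1–3 for $T^{sym}$ are clear from the compactness of $T_r$ and from Lemma 9. For 4, let $\sigma$ be realized by a subsequence $(x_n)$ of the fixed sequence. Then $\sigma\ast(-\sigma)$ is symmetric by commutativity. By Lemma 10 it is realized by differences $x_n-x_m$ with $n<m$, hence at a norm $\ge1/2$; the remark applies. Given a chain of conic classes $\mathcal C_\iota$, the intersection satisfies 1–3, and it satisfies 4 because the sets $\mathcal C_\iota\cap\mathcal N_1$ form a chain of nonempty compact sets. Zorn's lemma gives a minimal conic class inside $T^{sym}$. $\square$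

**The sequence space $E$.** Fix $\sigma\in\mathcal C\cap\mathcal N_1$, realized at norm $1$ by $(x_n)\subset D$, and pass to a subsequence generating a seminorm; let $\|\cdot\|_E$ be its restriction to $c_{00}(\mathbb R)$. Then $\|e_i\|_E=1$. For $v\in c_{00}(\mathbb Q)$ put
$$\tau_v=v_1\sigma\ast v_2\sigma\ast\cdots\in\mathcal C$$
(finitely many factors are not neutral; $\tau_0=0\sigma$). By Lemma 12, $\tau_v$ is realized at norm $\|v\|_E$. Also $a\tau_v=\tau_{av}$ for $a\in\mathbb Q$.

**Lemma 15.** If $a,b\in c_{00}(\mathbb R)$, then
$$|b_i|\le|a_i|\ \text{ for all }i\ \Longrightarrow\ \|b\|_E\le R\|a\|_E .\tag{8}$$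
Moreover, if $w$ arises from $v\in c_{00}(\mathbb Q)$ by relocating and permuting coordinates and changing signs, then $\tau_w=\tau_v$ and $\|w\|_E\le R\|v\|_E$. The seminorm $\|\cdot\|_E$ is a norm. Put $|||a|||=\sup\{\|b\|_E:|b|\le|a|\}$; then $\|a\|_E\le|||a|||\le R\|a\|_E$, and $|||\cdot|||$ is a lattice norm on $c_{00}(\mathbb R)$.

*Proof.* As $-\sigma=\sigma$, $\ast$ is commutative and $0\sigma$ is neutral, $\tau_w=\tau_v$. This type is realized at norms $\|v\|_E$ and $\|w\|_E$, so Lemma 8 gives $\|w\|_E\le R\|v\|_E$. By density the inequality holds for sign changes of real vectors. If $|b|\le|a|$, then $b$ is a convex combination of sign changes of $a$, which gives (8). In particular $|a_i|=\|a_ie_i\|_E\le R\|a\|_E$, so $\|\cdot\|_E$ is a norm. The inequalities for $|||\cdot|||$ follow from (8). If $|b|\le|a|+|a'|$, then $b=c+c'$ with $|c|\le|a|$ and $|c'|\le|a'|$, which gives the triangle inequality; monotonicity in $|a|$ is built in. $\square$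

Let $\bar E$ be the completion of $(c_{00}(\mathbb R),|||\cdot|||)$, a Banach lattice. Let $D_1e_i=e_{2i-1}$ and $D_2e_i=e_{2i}$. These are increasing relocations, so they are isometries of $\|\cdot\|_E$; they are isometries of $|||\cdot|||$ too, since the vectors dominated by $|D_1a|$ are the $D_1b$ with $|b|\le|a|$, and similarly for $D_2$. Let $\mathbf D=D_1+D_2$, a positive operator on $\bar E$ of norm $\le2$, and let $\lambda$ be its spectral radius. Then
$$1\le\lambda\le2 .$$
For the lower bound, $\mathbf D^ke_1=\sum_{i\le2^k}e_i$ has $\|\cdot\|_E$-norm $\ge1/R$ by (8), so the norms $\|\mathbf D^k\|$ are bounded below by a positive constant.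

**Lemma 16 (approximate eigenvectors).** There are $u_n\in c_{00}(\mathbb Q)$ with
$$\|u_n\|_E\to1,\qquad\theta_n:=\|\mathbf Du_n-\lambda u_n\|_E\to0.\tag{9}$$

*Example.* If $\|\cdot\|_E$ is the $\ell_2$ norm, then $\|\mathbf Du\|=\sqrt2\|u\|$ for every $u$, and $\lambda=\sqrt2$. With $u=\sum_{i\le n}i^{-1/2}e_i$ we have $\|u\|^2\ge\log n$. For $j\le n$ the $j$-th coordinate of $\mathbf Du-\sqrt2u$ is $\lceil j/2\rceil^{-1/2}-(j/2)^{-1/2}$, which is $0$ for even $j$ and $O(j^{-3/2})$ for odd $j$; for $n<j\le2n$ it is at most $(2/j)^{1/2}$. So $\|\mathbf Du-\sqrt2u\|$ stays bounded, and after normalization the error tends to $0$.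

*Proof.* For complex $|z|>\lambda$ let $\mathcal R(z)=\sum_{k\ge0}z^{-k-1}\mathbf D^k$, the resolvent on the complexification of $\bar E$. For $a\in\bar E$ the real and imaginary parts of $\mathcal R(z)a$ are bounded in modulus by $\sum_k|z|^{-k-1}\mathbf D^k|a|=\mathcal R(|z|)|a|$, because $\mathbf D$ is positive. Hence $\|\mathcal R(z)\|\le C\|\mathcal R(|z|)\|$ with an absolute constant $C$, the norm on the right being that on $\bar E$. Some $z_0$ with $|z_0|=\lambda$ lies in the spectrum, and $\|\mathcal R(z)\|\to\infty$ as $z\to z_0$ with $|z|>\lambda$. Taking $z=(1+\frac1n)z_0$ we obtain $\mu_n=(1+\frac1n)\lambda\downarrow\lambda$ with $\|\mathcal R(\mu_n)\|\to\infty$.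

Choose $a_n\in\bar E$ with $|||a_n|||=1$ and $|||\mathcal R(\mu_n)a_n|||\to\infty$, and put $u_n'=\mathcal R(\mu_n)a_n/|||\mathcal R(\mu_n)a_n|||$. From $(\mu_n-\mathbf D)\mathcal R(\mu_n)a_n=a_n$,
$$\mathbf Du_n'-\lambda u_n'=(\mu_n-\lambda)u_n'-\frac{a_n}{|||\mathcal R(\mu_n)a_n|||}\to0 .$$
Approximate $u_n'$ by elements of $c_{00}(\mathbb Q)$, which is dense in $\bar E$. Since $\|\cdot\|_E$ and $|||\cdot|||$ are equivalent, the $\|\cdot\|_E$-norms of the approximants are bounded above and away from $0$, and multiplication by suitable rationals gives (9). $\square$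

## 7. Good vectors fill the minimal class

The plan suggested by Lemma 16 is to let $\sigma_\infty$ be a limit of $\tau_{u_n}$, and to compare the norm of $\sum\lambda^{-j_i}g_i$ in the spreading model $(g_i)$ of $\sigma_\infty$ with $\|u_n\|_E$. For this one has to replace $\sigma_\infty$ by $\tau_{u_n}$ simultaneously in all factors of a convolution. As the warning in Section 4 shows, this is not allowed: convolution is only separately continuous. What would allow it, in view of (7), is that $\tau_{u_n}\to\sigma_\infty$ uniformly on bounded sets. Baire's theorem will show that at most points of $\mathcal C$ pointwise convergence has this uniformity, but we cannot say that $\sigma_\infty$ is one of them. So we use the minimality of $\mathcal C$ to show that every type in $\mathcal C$ is a limit of approximately self-reproducing vectors; then we are free to pick a point of uniformity. Approximate eigenvectors are not stable under convolution, and we need a weaker property which is.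

**Definition (Kraft sequence, copy, good vector).** A Kraft sequence is a finite sequence $(j_1,\dots,j_m)$ of integers $\ge0$ with $\sum_i2^{-j_i}=1$. A copy of $v$ is a vector with the same nonzero coordinates, with multiplicity, up to relocation and order. A vector $v\in c_{00}(\mathbb Q)$ is $(k,\varepsilon)$-good if for every Kraft sequence with $\max j_i\le k$ there are disjointly supported copies $v^1,\dots,v^m$ of $v$ with
$$\Big\|\sum_i\lambda^{-j_i}v^i-v\Big\|_E\le\varepsilon .$$

*Example.* $(0)$, $(1,1)$, $(1,2,2)$ and $(2,2,2,2)$ are Kraft sequences. There are only finitely many with $\max j_i\le k$, since then $m\le2^k$. For $(1,1)$ an approximate eigenvector $u$ has the copies $D_1u,D_2u$, and $\lambda^{-1}(D_1u+D_2u)=\lambda^{-1}\mathbf Du\approx u$.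

By Lemma 15, a copy $v'$ of $v$ satisfies $\tau_{v'}=\tau_v$ and $\|v'\|_E\le R\|v\|_E$. A $(k,\varepsilon)$-good vector is $(k',\varepsilon')$-good for $k'\le k$, $\varepsilon'\ge\varepsilon$. If $v$ is $(k,\varepsilon)$-good and $a\in\mathbb Q$, then $av$ is $(k,|a|\varepsilon)$-good.

**Lemma 17.**

1. If $u\in c_{00}(\mathbb Q)$ and $\|\mathbf Du-\lambda u\|_E\le\theta$, then $u$ is $(k,2^k\theta)$-good for every $k$.
2. If $v,v'$ are $(k,\varepsilon/2)$-good and $S$ is the right shift, then for large $M$ the vector $w=v+S^Mv'$ is $(k,\varepsilon)$-good, and $\tau_w=\tau_v\ast\tau_{v'}$.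

*Proof.* Part 1. By induction on $m$ we find, for a Kraft sequence of length $m$, compositions $W_1,\dots,W_m$ of $D_1,D_2$, acting as relocations with pairwise disjoint ranges of indices, such that $\|\sum\lambda^{-j_i}W_iu-u\|_E\le(m-1)\theta$. For $m=1$ the sequence is $(0)$; take $W_1=I$. Let $m>1$ and $J=\max j_i\ge1$. Multiplying $\sum2^{-j_i}=1$ by $2^J$ gives an even total in which all terms with $j_i<J$ are even, so the number of $i$ with $j_i=J$ is even, hence $\ge2$. Replace two such entries by one entry $J-1$; this is a Kraft sequence of length $m-1$. Apply induction, and replace the operator $W$ belonging to the new entry by the two operators $WD_1,WD_2$. The sum changes by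
$$\lambda^{-J}(WD_1u+WD_2u)-\lambda^{-(J-1)}Wu=\lambda^{-J}W(\mathbf Du-\lambda u),$$
of norm $\le\theta$, as $\lambda\ge1$ and $W$ is an isometry of $\|\cdot\|_E$. This completes the induction. The $W_iu$ are disjointly supported copies of $u$, and $m\le2^k$.

Part 2. Take $M$ beyond the supports of $v$ and of all copies $v^i$ used for the finitely many Kraft sequences with $\max j_i\le k$. The vectors $v^i+S^Mv'^i$ are disjointly supported copies of $w$, and since the shift is isometric the error is at most $\varepsilon/2+\varepsilon/2$. As $v$ and $S^Mv'$ have disjoint supports, $\tau_w=\tau_v\ast\tau_{S^Mv'}=\tau_v\ast\tau_{v'}$. $\square$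

Let $\mathcal G$ be the set of types $\tau$ for which there is a sequence $(v_n)$ in $c_{00}(\mathbb Q)$, bounded in $\|\cdot\|_E$, such that $\tau_{v_n}\to\tau$ and, for all $k$ and $\varepsilon>0$, $v_n$ is $(k,\varepsilon)$-good for all large $n$.

**Lemma 18.** $\mathcal G=\mathcal C$.

*Proof.* First, $\mathcal G\subset\mathcal C$: the $\tau_{v_n}$ lie in $\mathcal C\cap T_r$ for some $r$, and this set is closed. By minimality of $\mathcal C$ it suffices to check that $\mathcal G$ is a conic class.

**Condition 1 (closedness).** Let $\tau^k\in\mathcal G\cap T_r$, $\tau^k\to\tau$, and let $\tau^k=\lim_n\tau_{v^k_n}$ as in the definition of $\mathcal G$. Then $\tau\in T_r$ by compactness. Passing to subsequences, $\|v^k_n\|_E\to_ns_k$. By Lemma 7, $\tau^k$ is realized at norm $s_k$, and it is realized at some norm $\le r$, so $s_k\le Rr$ by Lemma 8. Choose $n_k$ such that $\|v^k_{n_k}\|_E\le Rr+1$, $v^k_{n_k}$ is $(k,1/k)$-good, and $\tau_{v^k_{n_k}}$ is $1/k$-close to $\tau^k$ on the first $k$ pairs. Then $\tau_{v^k_{n_k}}\to\tau$, so $\tau\in\mathcal G$.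

**Condition 2 (scaling).** If $\tau=\lim\tau_{v_n}$ is in $\mathcal G$ and $a\in\mathbb Q$, then $a\tau=\lim\tau_{av_n}$, and the $av_n$ are eventually $(k,\varepsilon)$-good for all $k,\varepsilon$.

**Condition 3 (convolution).** Let $\tau=\lim\tau_{v_n}$ and $\tau'=\lim\tau_{v'_m}$ be in $\mathcal G$. By part 1 of Lemma 11, $\tau\ast\tau'=\lim_n\lim_m\tau_{v_n}\ast\tau_{v'_m}$. For each $j$ choose first $n$ and then $m$ so that $\tau_{v_n}\ast\tau_{v'_m}$ is $1/j$-close to $\tau\ast\tau'$ on the first $j$ pairs and $v_n,v'_m$ are $(j,\frac1{2j})$-good. By part 2 of Lemma 17 there are vectors $w_j=v_n+S^Mv'_m$ that are $(j,1/j)$-good, bounded in $j$, with $\tau_{w_j}\to\tau\ast\tau'$.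

**Condition 4 (a type at norm $1$).** By Lemma 16 and part 1 of Lemma 17, $u_n$ is $(k,2^k\theta_n)$-good for every $k$, and $\theta_n\to0$. So the limit of a convergent subsequence of $(\tau_{u_n})$ is in $\mathcal G$. It is realized at norm $\lim\|u_n\|_E=1$ by Lemma 7. $\square$

## 8. Uniform convergence at a generic type

This section finds a type in $\mathcal C$ at which pointwise convergence is automatically uniform on bounded sets. Let $\Lambda_j\uparrow\Lambda$ be finite sets and $S_j=\{(d,t)\in D\times\Lambda_j:\|d\|\le j\}$. Put $r=R+2$ and $K=\mathcal C\cap T_r$, a nonempty compact metrizable space.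

**Lemma 19.** The set of $\sigma_0\in K$ such that $w_n\in K$, $w_n\to\sigma_0$ pointwise implies $\sup_{S_j}|w_n-\sigma_0|\to0$ for every $j$ is dense in $K$.

*Proof.* Fix $j$.

**Step 1: place the restrictions in a weakly compact, norm separable set.** For $x\in D$ with $\|x\|\le r+1$ let $h_x(d,t)=\psi(d+tx)$ on $S_j$, and let $H\subset\ell_\infty(S_j)$ be the set of these functions, which is bounded and countable. The kernel $(x,(d,t))\mapsto\psi(d+tx)$ has the DLP: given sequences $(x_n)$ and $((d_m,t_m))$ whose iterated limits exist, pass to a subsequence with $t_m=t$ constant ($\Lambda_j$ is finite) and apply (4) to $(tx_n)$ and $(d_m)$. By part 1 of Lemma 5 the weak closure $\overline H$ is weakly compact. On $\overline H$ the weak topology coincides with the coarser Hausdorff topology of pointwise convergence, and $\overline H$ is pointwise closed. If $\tau\in T_r$, then $\tau|_{S_j}$ is a pointwise limit of elements of $H$, hence in $\overline H$. So restriction to $S_j$ is continuous from $K$ to $(\overline H,\text{weak})$. Moreover $\overline H$ lies in the closed linear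 span of the countable set $H$, so it is norm separable.

**Step 2: Baire.** For $\varepsilon>0$ cover $\overline H$ by countably many closed norm balls of radius $\varepsilon$. These are weakly closed, so their preimages in $K$ are closed sets covering $K$. By Baire's theorem the union of the interiors of these preimages is open and dense. If $\sigma_0$ lies in one of these interiors and $w_n\to\sigma_0$ in $K$, then eventually $w_n$ lies there too, and $\sup_{S_j}|w_n-\sigma_0|\le2\varepsilon$. Intersect over $\varepsilon=1/l$, $l\ge1$, and over $j$, and use Baire again. $\square$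

**Lemma 20.** There are $\sigma_0\in K$, a number $\rho$ with $0<\rho\le R+1$, and $v_n\in c_{00}(\mathbb Q)$ such that $\|v_n\|_E\to\rho$, $\sigma_0$ is realized at norm $\rho$, $v_n$ is eventually $(k,\varepsilon)$-good for all $k,\varepsilon$, $\tau_{v_n}\to\sigma_0$, and
$$\sup_{S_j}|\tau_{v_n}-\sigma_0|\to0\quad\text{for all }j.\tag{10}$$

*Proof.* Let $t_0\in\mathbb Q\cap(R,R+\eta)$. The type $\sigma\in\mathcal C\cap\mathcal N_1$ fixed in Section 6 lies in $K$, and $\sigma(0,t_0)\ge N>L$ by Lemma 8. We claim that $\sigma$ has an open neighborhood $U$ in $K$ such that every $\tau\in U$ satisfies $\tau(0,t_0)>L$ and is realized only at norms $\le R+1$. The first condition is open. If the second failed on all small neighborhoods, there would be $\tau_k\to\sigma$ in $K$ realized at norms $\rho_k>R+1$. As $\tau_k\in T_r$, $\rho_k\le Rr$ by Lemma 8, so along a subsequence $\rho_k$ converges to some $\rho'\ge R+1$, and by Lemma 7 $\sigma$ would be realized at norm $\rho'>R$. But $\sigma$ is realized at norm $1$, contradicting Lemma 8.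

Choose $\sigma_0\in U$ as in Lemma 19. By Lemma 18 there are bounded $v_n$, eventually $(k,\varepsilon)$-good for all $k,\varepsilon$, with $\tau_{v_n}\to\sigma_0$ and, after passing to a subsequence, $\|v_n\|_E\to\rho$. By Lemma 7, $\sigma_0$ is realized at norm $\rho$, so $\rho\le R+1<r$. As $\sigma_0(0,t_0)>L$, Lemma 8 gives $t_0\rho\ge1$, so $\rho>0$. For large $n$ we have $\|v_n\|_E<r$, hence $\tau_{v_n}\in K$, and (10) follows from the choice of $\sigma_0$. $\square$

## 9. The two-sided estimate on Kraft sequences

Let $(z_n)\subset D$ realize $\sigma_0$; pass to a subsequence that generates a seminorm, denoted $\|\sum a_ig_i\|$.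

**Proposition 21.** For every Kraft sequence $(j_1,\dots,j_m)$,
$$\frac\rho R\le\Big\|\sum_i\lambda^{-j_i}g_i\Big\|\le R\rho .$$

*Proof.* Let $s=\|\sum\lambda^{-j_i}g_i\|$. The numbers $\lambda^{-j_i}$ need not be rational, so we approximate them by $q\in\mathbb Q^m$. For $t\in\mathbb Q_+$ put
$$A_t(q)=(q_1\sigma_0\ast\cdots\ast q_m\sigma_0)(0,t).$$
By Lemma 12 the type $q_1\sigma_0\ast\cdots\ast q_m\sigma_0$ is realized at norm $\|\sum q_ig_i\|$. We compute $A_t(q)$ in a second way.

**Step 1: transfer to good vectors.** For large $n$ let $v_n^1,\dots,v_n^m$ be disjoint copies of $v_n$ given by goodness for this Kraft sequence, so that $\|\sum_i\lambda^{-j_i}v_n^i-v_n\|_E\to0$, and put $w_n=\sum_iq_iv_n^i\in c_{00}(\mathbb Q)$. Then $\tau_{w_n}=q_1\tau_{v_n}\ast\cdots\ast q_m\tau_{v_n}$. We claim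
$$A_t(q)=\lim_n\tau_{w_n}(0,t).\tag{11}$$
Replace the factors $q_i\sigma_0$ by $q_i\tau_{v_n}$ one at a time. At the $i$-th replacement the other factors, each $q_l\sigma_0$ or $q_l\tau_{v_n}$, convolve to a type realized at a norm at most $b:=\sum_l|q_l|\sup_n\max(\rho,\|v_n\|_E)$, by Lemma 9. By (7) the value at $(0,t)$ changes by at most
$$\sup\{|\sigma_0(e,q_it)-\tau_{v_n}(e,q_it)| : e\in D,\ \|e\|\le t(b+1)\},$$
which tends to $0$ by (10), used with $j\ge t(b+1)$ such that $q_it\in\Lambda_j$. There are $m$ replacements, so (11) follows.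

**Step 2: the norm of $w_n$.** The type $\tau_{w_n}$ is realized at norm $\|w_n\|_E$. Since $\|v_n^i\|_E\le R\|v_n\|_E$, the triangle inequality gives $\|w_n-v_n\|_E\le R\|v_n\|_E\sum_i|q_i-\lambda^{-j_i}|+o(1)$, and therefore
$$\limsup_n\big|\|w_n\|_E-\rho\big|\le R\rho\sum_i|q_i-\lambda^{-j_i}| .\tag{12}$$

**Step 3: upper bound.** If $s>R\rho$, choose $t\in\mathbb Q_+$ with $R<ts<R+\eta$ and $t\rho<1$. Then choose $q$ so close to $(\lambda^{-j_i})$ that $t\|\sum q_ig_i\|\in(R,R+\eta)$ and, by (12), $t\|w_n\|_E<1$ for large $n$. Lemma 8 gives $A_t(q)\ge N$; (11) and Lemma 8 give $A_t(q)\le L$. This is a contradiction.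

**Step 4: lower bound.** If $\rho>Rs$, choose $t\in\mathbb Q_+$ with $R<t\rho<R+\eta$ and $ts<1$, then $q$ so close to $(\lambda^{-j_i})$ that $t\|\sum q_ig_i\|<1$ and $t\|w_n\|_E\in(R,R+\eta)$ for large $n$. Then $A_t(q)\le L$ by Lemma 8, and $A_t(q)\ge N$ by (11) and Lemma 8. This is a contradiction. $\square$

**Lemma 22 (unconditionality).** For scalars $a_i$ and $m_i\in[-1,1]$,
$$\Big\|\sum m_ia_ig_i\Big\|\le R\Big\|\sum a_ig_i\Big\| .\tag{13}$$

*Proof.* Since $\sigma_0\in\mathcal C\subset T^{sym}$, for $a_i\in\Lambda$ and signs $\epsilon_i=\pm1$ the type $a_1\sigma_0\ast\cdots\ast a_k\sigma_0$ does not change under $a_i\mapsto\epsilon_ia_i$. By Lemma 12 and the comparison in Lemma 8, $\|\sum\epsilon_ia_ig_i\|\le R\|\sum a_ig_i\|$; by density this holds for all scalars. As $(m_i)$ is a convex combination of sign vectors, (13) follows. $\square$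

## 10. The case $\lambda>1$: dyadic rounding gives $\ell_p$

**Proposition 23.** If $\lambda>1$, then $X$ contains an $\ell_p$-spreading model with $p=\log2/\log\lambda\in[1,\infty)$.

*Proof.* Since $1<\lambda\le2$, $p\in[1,\infty)$ and $\lambda^p=2$. Let $a_1,\dots,a_m$ be real and nonzero with $\sum|a_i|^p=1$. We claim
$$\frac{\rho}{\lambda R^2}\le\Big\|\sum a_ig_i\Big\|\le\lambda R^2\rho .\tag{14}$$
If $m=1$, then $a_1=\pm1$ and this follows from Proposition 21 for the Kraft sequence $(0)$. Let $m\ge2$.

**Step 1: rounding.** As $|a_i|<1$, there are integers $j_i\ge1$ with $\lambda^{-j_i}\le|a_i|<\lambda^{1-j_i}$, that is, $2^{-j_i}\le|a_i|^p<2\cdot2^{-j_i}$. Summing, $\frac12<\sum2^{-j_i}\le1$.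

**Step 2: upper bound, by completing to a Kraft sequence.** Let $J=\max j_i$. The number $1-\sum2^{-j_i}$ is a nonnegative integer multiple of $2^{-J}$, so appending entries equal to $J$ completes $(j_i)$ to a Kraft sequence $(j_i)_{i\le m'}$. Use (13) with multipliers $a_i\lambda^{j_i-1}\in[-1,1]$ for $i\le m$ and $0$ for $i>m$, and Proposition 21:
$$\Big\|\sum a_ig_i\Big\|\le R\lambda\Big\|\sum_{i\le m'}\lambda^{-j_i}g_i\Big\|\le R\lambda\cdot R\rho .$$

**Step 3: lower bound, by extracting a Kraft sequence.** Add the numbers $2^{-j_i}$ in decreasing order. If a partial sum $P$ is $<\frac12$ and the next term is $x$, then $P$ and $\frac12$ are integer multiples of $x$ (all earlier terms are $\ge x$, and $j_i\ge1$), so $P+x\le\frac12$. The same reasoning applies to the first term, with $P=0$. Hence the first partial sum that is $\ge\frac12$ equals $\frac12$; it exists because the total exceeds $\frac12$. So there is a set $A$ of indices with $\sum_{i\in A}2^{-j_i}=\frac12$, and $(j_i-1)_{i\in A}$ is a Kraft sequence. By Proposition 21 and invariance under increasing relocation,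 and then by (13), since $\lambda^{1-j_i}\le\lambda|a_i|$,
$$\frac\rho R\le\Big\|\sum_{i\in A}\lambda^{1-j_i}g_i\Big\|\le\lambda R\Big\|\sum a_ig_i\Big\| .$$

This proves (14). By homogeneity and relocation, $(g_i)$ is equivalent to the $\ell_p$ basis over $\mathbb R$, with constant at most $\lambda^2R^4=2^{2/p}R^4$.

**Step 4: complex scalars.** Let $X$ be complex and $a_i\in\mathbb C$. The upper $\ell_p$-estimate follows by splitting into real and imaginary parts. For the lower one write $|a_i|=(\alpha_i+i\beta_i)a_i$ with $\alpha_i,\beta_i\in[-1,1]$; by (13), $\|\sum|a_i|g_i\|\le2R\|\sum a_ig_i\|$, and (14) bounds the left side below.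

In particular the seminorm is a norm. With its completion as the space in the definition, $(z_n)$ and $(g_i)$ show that $X$ contains an $\ell_p$-spreading model. $\square$

## 11. The case $\lambda=1$: an idempotent type would produce $c_0$

If $\lambda=1$, Proposition 21 says that $\|\sum_{i\le m}g_i\|$ stays bounded, as in $c_0$. We have to turn this into an actual copy of $c_0$, against Lemma 13. An idempotent type lets us choose a subsequence all of whose finite partial sums look alike to $\psi$.

We recall two theorems. Ellis–Numakura: a nonempty compact Hausdorff semigroup in which all translations on one side are continuous has an idempotent. Bessaga–Pełczyński: a Banach space in which some weakly unconditionally Cauchy series does not converge contains $c_0$.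

**Proposition 24.** $\lambda>1$.

*Proof.* Recall $\lambda\ge1$ and suppose $\lambda=1$.

**Step 1: the convolution powers of $\sigma_0$ stay at bounded norm.** Apply Proposition 21 to the Kraft sequences $(0)$ and $(1,2,\dots,m-1,m-1)$, $m\ge2$; the latter has length $m$. With Lemma 12, $\sigma_0^{\ast m}$ is realized at the norm $\|\sum_{i\le m}g_i\|\in[\rho/R,R\rho]$ for all $m\ge1$.

**Step 2: an idempotent.** Let $\mathcal S$ be the closure of $\{\sigma_0^{\ast m}:m\ge1\}$ in the compact metrizable space $T_{R\rho}$. It is a semigroup under $\ast$: let $\tau=\lim_k\sigma_0^{\ast m_k}$ and $\tau'=\lim_k\sigma_0^{\ast m'_k}$. By Lemma 11, $\sigma_0^{\ast m}\ast\tau=\lim_k\sigma_0^{\ast(m+m_k)}\in\mathcal S$ for every $m$, and then $\tau'\ast\tau=\lim_k\sigma_0^{\ast m'_k}\ast\tau\in\mathcal S$. By Lemma 11 and metrizability, multiplication on $\mathcal S$ is separately continuous. So there is $\upsilon\in\mathcal S$ with $\upsilon\ast\upsilon=\upsilon$. Passing to a subsequence along which the norms from Step 1 converge, Lemma 7 shows that $\upsilon$ is realized at some norm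 $\rho_1\in[\rho/R,R\rho]$, by a sequence $(y_n)\subset D$ say; $\rho_1>0$.

**Step 3: a subsequence whose finite sums all have small $\psi$.** Choose $t\in\mathbb Q_+$ with $t\rho_1<\min(1,\eta)$; discarding terms, assume $t\|y_n\|\le\eta$ and $\|y_n\|\ge\rho_1/2$ for all $n$. By Lemma 8, $\upsilon(0,t)\le L$. For each $d\in D$,
$$\lim_n\upsilon(d+ty_n,t)=(\upsilon\ast\upsilon)(d,t)=\upsilon(d,t),\qquad\lim_n\psi(d+ty_n)=\upsilon(d,t).$$
Let $\delta=(N-L)/3$. Choose $n_1<n_2<\cdots$ inductively such that, with $s_F=\sum_{i\in F}y_{n_i}$, for all $F\subset\{1,\dots,k-1\}$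
$$|\upsilon(ts_F+ty_{n_k},t)-\upsilon(ts_F,t)|\le\delta2^{-k},\qquad|\psi(ts_F+ty_{n_k})-\upsilon(ts_F,t)|\le\delta .$$
These are finitely many conditions at each stage. Adding the elements of $F$ one at a time in increasing order, $\upsilon(ts_F,t)\le\upsilon(0,t)+\delta\le L+\delta$ for all finite $F$. Splitting off $k=\max F$, we get $\psi(ts_F)\le L+2\delta<N$ for all nonempty finite $F$.

**Step 4: the sums cannot cross the shell.** By Lemma 6, $\|ts_F\|\notin[R,R+\eta]$ for every finite $F$ (for $F=\emptyset$ this is trivial). Adding one index to $F$ changes $\|ts_F\|$ by at most $\eta$. If $\|ts_F\|<R$, then after adding an index the norm is $<R+\eta$, hence again $<R$. By induction on $|F|$, $\|ts_F\|<R$ for all finite $F$.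

**Step 5: contradiction.** So $\sup_F\|\sum_{i\in F}y_{n_i}\|\le R/t<\infty$, hence $\sum_i|x^*(y_{n_i})|<\infty$ for all $x^*\in X^*$: the series $\sum y_{n_i}$ is weakly unconditionally Cauchy. It does not converge, since $\|y_{n_i}\|\ge\rho_1/2$. By Bessaga–Pełczyński, $X$ contains $c_0$, which contradicts Lemma 13. $\square$

By Propositions 23 and 24, $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$, and by Lemma 13 it does not contain $c_0$. Together with the sharpness example in Section 2 this proves Theorem 2, and with the two deductions there, Theorem 1 and Corollary 3. $\blacksquare$
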